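# Post-critically finite maps of projective space with a fixed restriction at infinity

## 1. Post-critically finite polynomials in one variable do not move in curves

A complex polynomial $f$ of degree $d\ge 2$ is *post-critically finite* (PCF) if each of its critical points in $\mathbb C$ has a finite forward orbit. For $f=x^2+c$ the only critical point is $0$. For $c=0$ its orbit is $\{0\}$, for $c=-1$ it is $\{0,-1\}$, and for $c=-2$ it is $\{0,-2,2\}$, so these three maps are PCF. For $c=1$ the orbit $0,1,2,5,26,\dots$ is infinite.

Can PCF polynomials come in a one-parameter algebraic family? Every polynomial of degree $d$ can be made monic by conjugating with a scaling (solve $s^{d-1}=\text{const}$) and can be made to fix $0$ by translating a fixed point to the origin. So we work with monic polynomials that fix $0$.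

**Proposition 1.** Let $d\ge2$, let $U$ be an integral affine curve over $\mathbb C$, and let
$$f_t(x)=x^d+a_{d-1}(t)x^{d-1}+\dots+a_1(t)x,\qquad a_i\in\mathbb C[U].$$
If $f_t$ is PCF for every $t\in U(\mathbb C)$, then all $a_i$ are constant.

We use places of function fields. A point $v$ of the smooth projective model of $U$ gives a non-archimedean absolute value $|g|=e^{-\operatorname{ord}_v(g)}$ on $\mathbb C(U)$. It extends to $L=\overline{\mathbb C(U)}$. Let $\mathcal O=\{|z|\le1\}$ be the valuation ring. Its residue field is algebraic over $\mathbb C$, hence equal to $\mathbb C$. Bars denote reduction to the residue field. Since $L$ contains all roots of its elements, the group $|L^*|$ is divisible.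

**Degree 2 by hand.** Let $f=x^2+ax$ and suppose $|a|>1$ at some place. The critical point is $-a/2$, and $f(-a/2)=-a^2/4$ has absolute value $|a|^2$. If $|z|>|a|$, then $|f(z)|=|z|^2$. Hence $|f^n(-a/2)|=|a|^{2^n}$ for $n\ge1$, and the critical orbit is infinite over $L$. Finiteness over $L$ is Step 1 below, so $a$ has no pole anywhere and is constant. In higher degree some critical point must escape in the same way, but we do not know which one.

*Proof of Proposition 1.*

**Step 1: the generic member is PCF.** The derivative of the generic $f$ has leading coefficient $d\in\mathbb C^*$, so its roots $\gamma_1,\dots,\gamma_{d-1}\in L$ are integral over $\mathbb C[U]$. Let $U'$ be the curve whose ring is the normalization of $\mathbb C[U]$ in $\mathbb C(U)(\gamma_1,\dots,\gamma_{d-1})$. It is finite and surjective over $U$, and $\gamma_j\in\mathbb C[U']$. For each $j$ and each $t\in U'(\mathbb C)$ there are $m<n$ with $f_t^n(\gamma_j(t))=f_t^m(\gamma_j(t))$. For a given $j$, each of the countably many pairs $(m,n)$ defines a closed subset of $U'$, and together these sets cover the uncountable set $U'(\mathbb C)$. So one of them is infinite, hence is all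 of $U'$. Thus every $\gamma_j$ has a finite orbit under $f$ over $L$.

**Step 2: rescale so that the largest coefficient becomes visible in the residue field.** Fix a place $v$, put $R=\max_{1\le i\le d-1}|a_{d-i}|^{1/i}$, and suppose $R>1$. Choose $c\in L$ with $|c|=R$. Then
$$\tilde f(y):=c^{-1}f(cy)=c^{d-1}P(y),\qquad P(y)=y^d+\sum_{i=1}^{d-1}c^{-i}a_{d-i}\,y^{d-i}.$$
The coefficients of $P$ lie in $\mathcal O$, and by the choice of $R$ one of those in the sum has absolute value $1$. So $\bar P\ne y^d$, while $\bar P(0)=0$.

**Step 3: $\bar P$ has a nonzero critical value.** Suppose every critical value of $\bar P$ is $0$. Write $\bar P=\prod_{s=1}^{l}(y-r_s)^{e_s}$ with distinct $r_s$. Then $\bar P'$ vanishes at $r_s$ to order exactly $e_s-1$ and has no other zeros. Counting gives $d-1=\sum(e_s-1)=d-l$, so $l=1$ and $\bar P=(y-b)^d$. From $\bar P(0)=0$ we get $b=0$, so $\bar P=y^d$, a contradiction.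

**Step 4: that critical point escapes.** We have $P'=d\prod(y-\eta_j)$ with $d$ a unit of $\mathcal O$. So the $\eta_j$ are integral, hence lie in $\mathcal O$, and their reductions are all the roots of $\bar P'$. By Step 3 some $\eta=\eta_j$ has $|P(\eta)|=1$, so $|\tilde f(\eta)|=R^{d-1}>1$. If $|z|>1$, then $|P(z)|=|z|^d$, so $|\tilde f(z)|=R^{d-1}|z|^d$. By induction $|\tilde f^n(\eta)|=R^{d^n-1}$ for $n\geq 1$, because $(d-1)+d(d^n-1)=d^{n+1}-1$. The critical point $c\eta$ of $f$ therefore has an infinite orbit, against Step 1.

So $R\le1$ at every place, and the $a_i$ are rational functions without poles on a smooth projective curve. They are constant. $\square$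

## 2. Regular polynomial endomorphisms and their restriction to infinity

Let $N\ge2$ and $d\ge2$. A morphism $f:\mathbb P^N\to\mathbb P^N$ of degree $d$ is **PCF** if the forward orbit of its critical locus is supported on a finite union of algebraic hypersurfaces. Let $\mathcal M^N_d$ be the moduli space of degree-$d$ endomorphisms of $\mathbb P^N$ up to conjugation by $\mathrm{PGL}_{N+1}$.

**Definition.** A *regular polynomial endomorphism* is a morphism $f:\mathbb P^N\to\mathbb P^N$ with a totally invariant hyperplane $H$, that is, $f^{-1}(H)=H$. Let $\mathcal R^N_d$ be the space of such $f$ of degree $d$ with a marked totally invariant hyperplane, up to change of coordinates.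

Since $H\cong\mathbb P^{N-1}$, restriction to $H$ gives a map $\pi:\mathcal R^N_d\to\mathcal M^{N-1}_d$. It sends PCF maps to PCF maps, and above each PCF map there is at least one PCF map. The following question is from Patrick Ingram, "Rigidity and height bounds for certain post-critically finite endomorphisms of projective space", arXiv:1310.4114 (2013): can a PCF map in $\mathcal R^N_d$ move along a curve of PCF maps while its restriction to $H$ stays fixed? It cannot.

**Theorem 1.** Let $N,d\ge 2$, let $X/\mathbb C$ be an irreducible curve (affine or not), and let $\sigma:X\to\mathcal R^N_d$ be a morphism landing in the PCF locus with $\pi\circ\sigma$ constant. Then $\sigma$ is constant.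

**Coordinates.** Varieties are reduced. Put $H=\{X_0=0\}$. If $f^{-1}(H)=H$, the $X_0$-component of a lift of $f$ vanishes exactly on $X_0=0$. So it is a nonzero multiple of $X_0^d$, which we scale to $X_0^d$. In the affine coordinates $x=(x_1,\dots,x_N)$,
$$f=F_d+F_{d-1}+\dots+F_0:\mathbb A^N\to\mathbb A^N, \tag{1}$$
where $F_i$ is an $N$-tuple of forms of degree $i$ and $F_d$ is **nondegenerate**, meaning that its only zero is $0$. Moreover $f|_H=[F_d]$. Let $\mathcal P$ be the variety of maps (1). About the moduli spaces we use only two things. First, $q:\mathcal P\to\mathcal R^N_d$ is a morphism, surjective on $\mathbb C$-points, whose fibers on $\mathbb C$-points are the conjugacy classes under affine transformations. Second, points of $\mathcal M^{N-1}_d(\mathbb C)$ are conjugacy classes.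

**An example by hand.** Let $N=d=2$ and $f_a(x,y)=(x^2+ay,\;y^2)$. The restriction to $H$ is $[x^2:y^2]$ for every $a$. The Jacobian determinant is $4xy$. The line $\{y=0\}$ is mapped to itself. To follow $\{x=0\}$, note that
$$f_a(cs,s^2)=\bigl((c^2+a)s^2,\;s^4\bigr).$$
The set of points $(cs,s^2)$ is $W_c=\{X^2=c^2Y\}$ if $c\neq0$, and $W_0=\{X=0\}$ if $c=0$. So $f_a(W_c)=W_{c^2+a}$, and $f_a^n(\{x=0\})=W_{c_n}$ with $c_0=0$ and $c_{n+1}=c_n^2+a$. Also $H$ is mapped to itself. The curve $W_c$ depends only on $c^2$, and finitely many values $c_n^2$ means finitely many $c_n$. Hence $f_a$ is PCF exactly when $z^2+a$ is PCF.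

**What changes from one variable.** Critical points become critical hypersurfaces. The leading coefficient becomes the leading part $F_d$; the hypothesis on $\pi\circ\sigma$ is what will allow us to make it constant. And the root count of Step 3 has no direct meaning for $N\ge2$.

## 3. Critical points escape for no reason; the size of a hypersurface

The first thing to try is Step 4 word for word: at a place where a coefficient has a pole, find a critical *point* whose orbit goes to infinity. This stops at once. For the PCF map $(x^2,y^2)$ over $L$, the critical point $(0,y)$ with $|y|>1$ has the orbit $(0,y^{2^n})$, which escapes. A critical locus of positive dimension contains arbitrarily large points, and PCF does not say that their orbits are finite. What PCF makes finite is the list of *hypersurfaces* $f^n(V)$, for $V$ a component of the critical locus. So we need a size for hypersurfaces, and it should be $0$ for the lines $\{x=0\}$ and $\{y=0\}$ of the example, indeed for every cone through the origin.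

**Local setting.** $L$ is an algebraically closed field with a nontrivial non-archimedean absolute value $|\cdot|$, valuation ring $\mathcal O$, and residue field $k$ (which is algebraically closed), with
$$\operatorname{char}k=0\quad\text{or}\quad\operatorname{char}k>d^N.$$
Then $\operatorname{char}L$ is also $0$ or $>d^N$. For a polynomial, or a tuple of polynomials, $\|\cdot\|$ is the maximum absolute value of the coefficients. On polynomials this Gauss norm is multiplicative (Gauss's lemma).

**Definition.** Let $W=\{w=0\}\subset\mathbb A^N_L$ be an irreducible hypersurface, with $w=w_m+\dots+w_0$ irreducible of degree $m\ge1$. Normalize $w$ so that $\|w_m\|=1$. The *size* of $W$ is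
$$\rho(W)=\max_{1\le i\le m}\|w_{m-i}\|^{1/i}\in|L^*|\cup\{0\}. \tag{2}$$

For $N=1$, a point $\{a\}$ has equation $x-a$ and $\rho(\{a\})=|a|$. For $N=2$ and $c\ne0$, $W_c=\{X^2-c^2Y=0\}$ has $\rho(W_c)=|c|^2$. A hypersurface with a homogeneous equation has $\rho=0$.

Three properties follow from the definition.

* If $\mu\in L^*$, the normalized equation of $\mu W$ is $\mu^mw(\mu^{-1}x)$, whose part of degree $m-i$ is $\mu^iw_{m-i}$. So $\rho(\mu W)=|\mu|\,\rho(W)$.
* $\rho(W)\le1$ exactly when $w\in\mathcal O[x]$. Then $\bar w$ has degree $m$, and we put $\overline W=\{\bar w=0\}\subset\mathbb A^N_k$.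
* If $\rho(W)\le 1$, then $\bar w$ is homogeneous if and only if $\rho(W)<1$.

**Definition.** A polynomial map $h=h_d+\dots+h_0:\mathbb A^N_L\to\mathbb A^N_L$ is *good* if its coefficients lie in $\mathcal O$ and $\bar h_d$ is nondegenerate over $k$.

For instance $f_a$ is good exactly when $|a|\le1$. If $h$ is good then $h_d$ is nondegenerate over $L$: a nonzero zero of $h_d$, scaled to have maximum coordinate of absolute value $1$, would reduce to a nonzero zero of $\bar h_d$.

**Theorem 2 ($N\ge1$, $d\ge2$).** Let $f=F_d+\dots+F_1$ over $L$, with $f(0)=0$, $F_d$ with coefficients in $\mathcal O$ and $\bar F_d$ nondegenerate. Put $R=\max_{1\le i\le d-1}\|F_{d-i}\|^{1/i}$, and let $V$ range over the irreducible components of $\{\det Df=0\}\subset\mathbb A^N_L$.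

* If $R>1$, then $\max_V\rho(f^n(V))=R^{d^n}$ for every $n\ge1$.
* If $R\le1$, then $\rho(f^n(V))\le1$ for all $V$ and all $n\ge0$.

In particular $\lim_n d^{-n}\log^+\max_V\rho(f^n(V))=\log^+R$.

For $f_a$ with $|a|>1$ we have $R=|a|$ and $|c_n|=|a|^{2^{n-1}}$, so $\rho(f_a^n(\{x=0\}))=|c_n|^2=|a|^{2^n}$ for $n\ge1$, as the theorem predicts.

The plan follows Section 1. Section 4 shows that good maps respect sizes $\le1$ and reductions. Section 5 is the growth estimate of Step 4. Section 6 replaces the root count of Step 3. Section 7 assembles Theorem 2, and Sections 8 and 9 deduce Theorem 1.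

## 4. Free bases, and images of hypersurfaces as norms

**Lemma 1.** (a) Let $k$ be an algebraically closed field and $p=p_d+\dots+p_0:\mathbb A^N_k\to\mathbb A^N_k$ with $p_d$ nondegenerate. There is a set $A$ of $d^N$ exponents, depending only on $p_d$, such that for every $n$ the products $x^\alpha p^\beta$ with $\alpha\in A$ and $|\alpha|+d|\beta|\le n$ form a basis of $k[x]_{\le n}$. So $k[x]$ is free over $k[y]$ (acting by $y_i\mapsto p_i$, the $i$-th component) with basis $(x^\alpha)_{\alpha\in A}$.

(b) Let $h$ be good, and let $A$ be a set as in (a) for $\bar h_d$. The same statements hold over $\mathcal O$, for $\mathcal O[x]$ and $h$; hence also over $L$ for $h$, and over $k$ for $\bar h$. They also hold with $h_d$ in place of $h$.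

*Proof.* **Step 1: the homogeneous case over a field.** Let $p_{d,1},\dots,p_{d,N}$ be the components of $p_d$. By the Nullstellensatz $Q=k[x]/(p_{d,1},\dots,p_{d,N})$ is finite-dimensional, so the $p_{d,i}$ are a homogeneous system of parameters. In a polynomial ring such a system is a regular sequence. Hence $Q$ has Hilbert series $\bigl((1-T^d)/(1-T)\bigr)^N=(1+T+\dots+T^{d-1})^N$. Setting $T=1$ gives $\dim Q=d^N$. Monomials span $Q$; let $(x^\alpha)_{\alpha\in A}$ map to a basis of $Q$. By graded Nakayama the $x^\alpha$ generate $k[x]$ over $k[y]$, acting by $y_i\mapsto p_{d,i}$. The free graded module on generators of degrees $|\alpha|$, over a polynomial ring with $N$ variables of degree $d$, has Hilbert series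
$$\frac{\sum_{\alpha\in A}T^{|\alpha|}}{(1-T^d)^N}=\frac{1}{(1-T)^N},$$
which is that of $k[x]$. A graded surjection between spaces with equal finite dimensions in each degree is an isomorphism. So the $x^\alpha p_d^\beta$ with $|\alpha|+d|\beta|=n$ form a basis of $k[x]_n$.

**Step 2: lower-order terms.** The top form of $x^\alpha p^\beta$ is $x^\alpha p_d^\beta$. By induction on $n$, the $x^\alpha p^\beta$ with $|\alpha|+d|\beta|\le n$ form a basis of $k[x]_{\le n}$. This is (a).

**Step 3: over $\mathcal O$.** Consider the map of finite free $\mathcal O$-modules that sends the basis vector $(\alpha,\beta)$, with $|\alpha|+d|\beta|=n$, to $x^\alpha h_d^\beta\in\mathcal O[x]_n$. Modulo the maximal ideal it is an isomorphism by Step 1. So it is given by a square matrix whose determinant is a unit, and it is an isomorphism. The induction of Step 2 then works over $\mathcal O$. Tensor with $L$ or with $k$ for the last claims. $\square$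

**Lemma 2.** Let $k$ be algebraically closed and $p$ as in Lemma 1(a). Then $p$ is finite and surjective, so it maps irreducible hypersurfaces onto (closed) irreducible hypersurfaces. If moreover $\operatorname{char}k=0$ or $\operatorname{char}k>d^N$, then $k(x)/k(p_1,\dots,p_N)$ is separable of degree $d^N$, and $\det Dp\ne0$.

*Proof.* By Lemma 1, $k[x]$ is a nonzero finite free module over $k[y]$. So $k[y]\to k[x]$ is injective and finite, and $p$ is finite and surjective; finite maps are closed and preserve dimension. The field extension has degree $d^N$. An inseparable finite extension has degree divisible by the characteristic, which is excluded. If $\det Dp=0$, there is a nonzero $\eta\in k(x)^N$ with $Dp\cdot\eta=0$. The derivation $\sum\eta_j\partial_{x_j}$ of $k(x)$ kills all $p_i$. It therefore vanishes on $k(p_1,\dots,p_N)$, hence on its separable algebraic extension $k(x)$. But it sends $x_j$ to $\eta_j$, a contradiction. $\square$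

**Lemma 3.** Let $h$ be good and $W$ an irreducible hypersurface with $\rho(W)\le1$. Then $h(W)$ is an irreducible hypersurface, $\rho(h(W))\le1$, and $\overline{h(W)}=\bar h(\overline W)$.

*Proof.* The first claim is in Lemma 2. Let $w$ be the normalized equation of $W$, of degree $m$; it lies in $\mathcal O[x]$.

**Step 1: an equation for the image.** Let $\mathrm{Nm}(w)\in\mathcal O[y]$ be the determinant of multiplication by $w$ on the free $\mathcal O[y]$-module $\mathcal O[x]$. Its formation commutes with passage to $L$ and to $k$; in particular $\overline{\mathrm{Nm}(w)}=\mathrm{Nm}(\bar w)$, taken relative to $\bar h$. At a point $y_0$ over $L$, the fiber algebra $L[x]/(h-y_0)$ is a product of local algebras, one for each point $a$ with $h(a)=y_0$. On the factor at $a$, multiplication by $w$ has the single eigenvalue $w(a)$. So $\mathrm{Nm}(w)(y_0)$ is the product of the values $w(a)$ with multiplicities, and it vanishes exactly when some $a$ lies in $W$. Hence the zero set of $\mathrm{Nm}(w)$ is $h(W)$. The same argument over $k$ shows that the zero set of $\overline{\mathrm{Nm}(w)}$ is $\bar h(\overline W)$.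

**Step 2: its degree and top form.** Write $w\,x^{\alpha'}=\sum_{\alpha}M_{\alpha\alpha'}(h)\,x^\alpha$. By Lemma 1 with $n=m+|\alpha'|$, we have $d\deg M_{\alpha\alpha'}+|\alpha|\le m+|\alpha'|$. In each product in the expansion of the determinant, the terms $|\alpha'|$ and $|\alpha|$ cancel, so $d\deg\mathrm{Nm}(w)\le m\,d^N$, that is, $\deg\mathrm{Nm}(w)\le md^{N-1}$. The part of degree $md^{N-1}$ is the determinant formed with the parts of $M_{\alpha\alpha'}$ of degree exactly $(m+|\alpha'|-|\alpha|)/d$ (zero if this is not a nonnegative integer). Comparing parts of degree $m+|\alpha'|$ in the defining relation shows that these parts are the matrix of multiplication by $w_m$ relative to $h_d$. So the part of degree $md^{N-1}$ is the norm of $w_m$ relative to $h_d$. Its reduction is the norm of $\bar w_m\ne0$ relative to $\bar h_d$. This is nonzero, because multiplication by $\bar w_m$ is injective on the domain $k[x]$. Thus $\mathrm{Nm}(w)$ has degree exactly $md^{N-1}$ and its top form has norm $1$; since its coefficients lie in $\mathcal O$, also $\|\mathrm{Nm}(w)\|=1$.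

**Step 3: pass to the reduced equation.** Let $z$ be the normalized equation of $h(W)$. By Step 1, $\mathrm{Nm}(w)=cz^e$ with $c\in L^*$ and $e\geq 1$. Comparing norms of top forms gives $|c|=1$. Comparing Gauss norms then gives $\|z\|=1$, so $\rho(h(W))\le1$. Reducing, $\overline{\mathrm{Nm}(w)}=\bar c\,\bar z^e$, so $\overline{h(W)}=\{\bar z=0\}=\bar h(\overline W)$. $\square$

**Example.** Let $h=(x^2+ay,y^2)$ with $|a|\le1$ and $w=x$. Over $\mathcal O[X,Y][y]/(y^2-Y)$ the basis $1,x$ has $x^2=X-ay$, so $x$ has norm $-(X-ay)$. Taking the norm from there to $\mathcal O[X,Y]$ gives $(X-ay)(X+ay)=X^2-a^2Y$. This is the equation of the image found in Section 2, and its degree $2$ is $md^{N-1}$.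

## 5. Large hypersurfaces grow exactly

This is the analogue of "$|z|>1$ implies $|\tilde f(z)|=R^{d-1}|z|^d$".

**Lemma 4.** Let $P$ be good, $\lambda\in L$ with $|\lambda|\ge1$, and $f=\lambda P$. If $\rho(W)\le1$, then $\rho(f(W))\le|\lambda|$. If $\rho(W)>1$, then $\rho(f(W))=|\lambda|\,\rho(W)^d$.

*Proof.* If $\rho(W)\le1$, then $\rho(P(W))\le1$ by Lemma 3, and $\rho(\lambda P(W))=|\lambda|\rho(P(W))$.

Now let $r=\rho(W)>1$.

**Step 1: scale $W$ to size one.** Choose $\mu$ with $|\mu|=r$ and put $W'=\mu^{-1}W$, so $\rho(W')=1$. Put
$$P_\mu(y)=\mu^{-d}P(\mu y)=P_d+\mu^{-1}P_{d-1}+\cdots.$$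
Since $|\mu|>1$, $P_\mu$ is good and its reduction is $\bar P_d$. Also $f(W)=\lambda\mu^dP_\mu(W')$.

**Step 2: the image $Z'=P_\mu(W')$ has size exactly one.** By Lemma 3, $\rho(Z')\le1$ and $\overline{Z'}=\bar P_d(\overline{W'})$. Suppose $\rho(Z')<1$. Then the reduced equation $\bar z'$ is homogeneous, so $\bar z'\circ\bar P_d$ is homogeneous; it is nonzero because $\bar P_d$ is surjective; and it vanishes on $\overline{W'}$. So every irreducible factor of $\bar w'$ divides it. Factors of a homogeneous polynomial are homogeneous, so $\bar w'$ is homogeneous. This contradicts $\rho(W')=1$.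

Hence $\rho(Z')=1$ and $\rho(f(W))=|\lambda|\,|\mu|^d=|\lambda|r^d$. $\square$

## 6. Critical values on a cone: lifting the radial vector field

In Step 3 of Section 1 we showed: if all critical values of a one-variable $p$ with $p(0)=0$ are $0$, then $p=cx^d$. For hypersurfaces, "critical value $0$" becomes "the critical values lie on a cone". Root counting does not carry over, so we look for another proof in one variable. If all critical values are $0$, then at a root of $p$ of multiplicity $e$ the derivative vanishes to order $e-1$, and it vanishes nowhere else. So $\xi=p/p'$ is a *polynomial*. By degrees, $\xi=(x-b)/d$, and the differential equation $p'\cdot(x-b)=d\,p$ forces $p=c(x-b)^d$.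

This version does have an $N$-dimensional form. The vector field $\xi\,\partial_x$ is the lift along $p$ of the radial field $y\,\partial_y$. In dimension $N$, the lift of $E=\sum y_i\partial_{y_i}$ is $\xi=(Dp)^{-1}p$, which a priori has poles along $\det Dp=0$. Near a general point of a ramification component, $p$ looks like $u\mapsto u^e=\varpi$ in the normal direction. A field such as $\varpi\partial_\varpi$, tangent to the branch hypersurface $\{\varpi=0\}$, lifts to $\frac1eu\,\partial_u$ without pole, while $\partial_\varpi$ lifts to $\frac1eu^{1-e}\partial_u$. The radial field is tangent to cones. So there should be no poles if the critical values lie on a cone.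

**Example.** For $p=(x^2+ay,y^2)$ in characteristic $0$, solving $Dp\cdot\xi=p$ gives $\xi_2=y/2$ and $\xi_1=\frac x2+\frac{ay}{4x}$. There is a pole along $\{x=0\}$ exactly when $a\ne0$, that is, exactly when the image $\{X^2=a^2Y\}$ of $\{x=0\}$ is not a cone.

**Lemma 5.** Let $N\ge1$ and $d\ge2$, and let $k$ be algebraically closed of characteristic $0$ or $>d^N$. Let $p=p_d+\dots+p_1:\mathbb A^N_k\to\mathbb A^N_k$ with $p_d$ nondegenerate (so $p(0)=0$). If $p(\{\det Dp=0\})\subset\{\delta=0\}$ for some nonzero homogeneous polynomial $\delta$, then $p=p_d$.

The condition $p(0)=0$ is needed. For $b\neq 0$ the map $p_d(x-b)$ has the same critical values as $p_d$, and these lie on a cone because $p_d$ maps cones to cones.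

*Proof.* In this proof $p_i$ with $1\le i\le N$, used in $y_i=p_i(x)$, means the $i$-th component of $p$; $p_d$ is always the top form.

**Step 1: set up the lift.** Let $A=k[y]\subset B=k[x]$ via $y_i=p_i(x)$. By Lemmas 1 and 2, $B$ is free of rank $d^N$ over $A$, $\operatorname{Frac}B/\operatorname{Frac}A$ is separable, and $J:=\det Dp\ne0$. Lemma 2 applied to $p_d$ gives $\det Dp_d\ne0$. Let $E=\sum y_i\partial_{y_i}$ on $A$. It extends uniquely to a derivation $\tilde E$ of $\operatorname{Frac}B$. Put $\xi=(\tilde E(x_1),\dots,\tilde E(x_N))$. Since $\tilde E(p_i)=E(y_i)=y_i=p_i$, the chain rule gives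
$$Dp\cdot\xi=p. \tag{3}$$
By Cramer's rule, $\xi_i\in B[1/J]$.

**Step 2: reduce to one prime at a time.** We claim $\xi_i\in B$ for all $i$. Since $B$ is a normal Noetherian domain, it is the intersection of its localizations at height one primes. If $J\notin\mathfrak q$, then $\xi_i\in B_{\mathfrak q}$ by Step 1. So let $\mathfrak q\ni J$ have height one. By Lemma 2 the image under $p$ of the hypersurface of $\mathfrak q$ is an irreducible hypersurface. It lies in $\{\delta=0\}$, so $\mathfrak p:=\mathfrak q\cap A=(\varpi)$ with $\varpi$ an irreducible factor of $\delta$. Thus $\varpi$ is homogeneous, say of degree $m$, and Euler's formula gives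
$$E(\varpi)=m\varpi. \tag{4}$$
Let $S=B_{\mathfrak q}$ and $\mathcal A=A_{\mathfrak p}$. Both are discrete valuation rings (DVRs). We must show $\tilde E(x_i)\in S$.

**Step 3: pass to completions, and note that the ramification is tame.** Let $\hat{\mathcal A}$ and $\hat S$ be the completions. The ring $B\otimes_A\mathcal A$ is free of rank $d^N$ over $\mathcal A$, and $B\otimes_A\hat{\mathcal A}$ is the product of the completed local rings of $B$ at the primes over $\mathfrak p$. One factor is $\hat S$. So $\hat S$ is finite and torsion-free, hence free, over $\hat{\mathcal A}$, of rank at most $d^N$. This rank is $e\phi$, where $e$ is the ramification index and $\phi=[\kappa(\mathfrak q):\kappa(\mathfrak p)]$. From $e\phi\le d^N$ and the hypothesis on $\operatorname{char}k$, the integer $e$ is invertible in $k$ and $\kappa(\mathfrak q)/\kappa(\mathfrak p)$ is separable. The quotient rule gives $E(\mathcal A)\subset\mathcal A$, and (4) gives $E(\varpi^n\mathcal A)\subset\varpi^n\mathcal A$. So $E$ extends by continuity to a derivation of $\hat{\mathcal A}$.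

**Step 4: extend $E$ through the unramified part.** Let $\bar\theta$ generate $\kappa(\mathfrak q)$ over $\kappa(\mathfrak p)$, and lift its minimal polynomial to a monic $\chi\in\hat{\mathcal A}[T]$. By separability $\bar\theta$ is a simple root of $\bar\chi$, so Hensel's lemma gives a root $\theta\in\hat S$ of $\chi$ lifting $\bar\theta$. The ring $\hat{\mathcal A}[T]/(\chi)$ is finite over $\hat{\mathcal A}$, hence complete, and modulo $\varpi$ it is the field $\kappa(\mathfrak q)$. So it is a Noetherian local ring whose maximal ideal is generated by the non-nilpotent element $\varpi$; it is a complete DVR. Its map to $\hat S$ has a prime kernel not containing $\varpi$, so the map is injective. Thus $\mathcal A':=\hat{\mathcal A}[\theta]$ is a complete DVR with uniformizer $\varpi$ and residue field $\kappa(\mathfrak q)$, and $\chi'(\theta)$ is a unit in it. Let $\chi^E$ be $\chi$ with $E$ applied to the coefficients. Setting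
$$E(\theta)=-\chi^E(\theta)/\chi'(\theta)$$
is consistent with $\chi(\theta)=0$, so it extends $E$ to a derivation of $\mathcal A'$.

**Step 5: extend $E$ through the ramified part.** Let $u_0$ be a uniformizer of $\hat S$, and write $\varpi=\eta u_0^e$ with $\eta$ a unit. Since $\mathcal A'$ and $\hat S$ have the same residue field, there is $a\in\mathcal A'^*$ with $a\equiv\eta$ modulo $u_0$. Then $\eta/a\equiv1$, and since $e$ is invertible in $k$, Hensel's lemma gives $\zeta\in\hat S^*$ with $\zeta^e=\eta/a$. For $u=\zeta u_0$ we get
$$u^e=\frac\eta a\cdot\frac\varpi\eta=\frac\varpi a.$$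
The finite $\mathcal A'$-module $\hat S$ is spanned by $1,u,\dots,u^{e-1}$: modulo $\varpi\hat S=u^e\hat S$ these elements span over $\kappa(\mathfrak q)$, so Nakayama applies. The extension $\operatorname{Frac}\hat S/\operatorname{Frac}\hat{\mathcal A}$ is generated by $\theta$ and $u$, so it is separable, and $E$ extends uniquely to $\operatorname{Frac}\hat S$. Differentiating $u^e=\varpi/a$ and using (4),
$$E(u)=\frac ue\cdot\frac{E(\varpi/a)}{\varpi/a}=\frac ue\Bigl(m-\frac{E(a)}a\Bigr)\in\hat S.$$
So $E$ preserves $\hat S=\sum_{i<e}\mathcal A'u^i$.

**Step 6: conclude the claim.** The restriction of this $E$ to $\operatorname{Frac}B$ and $\tilde E$ are two derivations $\operatorname{Frac}B\to\operatorname{Frac}\hat S$ that agree on $\operatorname{Frac}A$. Derivations extend uniquely to separable algebraic extensions, so the two agree. Hence $\tilde E(x_i)\in\hat S\cap\operatorname{Frac}B=S$, as required. So $\xi$ has polynomial entries.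

**Step 7: degrees and Euler's formula.** By (3), $\xi\ne0$. Let $s$ be its degree and $\xi_s$ its top part (now subscripts on $\xi$ mean degree). Since $\det Dp_d\ne0$, $Dp_d\cdot\xi_s\ne0$ is the part of degree $d-1+s$ of $Dp\cdot\xi=p$, and it is the top part. So $d-1+s=d$, $s=1$, and
$$Dp_d\cdot\xi_1=p_d=\tfrac1dDp_d\cdot x$$
by Euler, as $d$ is invertible in $k$. Hence $\xi_1=x/d$, and $\xi=(x-b)/d$ for some $b\in k^N$. Put $q(x)=p(x+b)$. Then (3) at $x+b$ says $Dq(x)\cdot x=d\,q(x)$. In degree $i$ this reads $i\,q_i=d\,q_i$. For $0\le i<d$ the integer $d-i$ is invertible in $k$, so $q_i=0$. Thus $q=q_d=p_d$, that is, $p(x)=p_d(x-b)$. From $p(0)=0$ we get $p_d(-b)=0$, so $b=0$ by nondegeneracy, and $p=p_d$. $\square$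

## 7. The exact growth rate: proof of Theorem 2

**Lemma 6.** If $h$ is good, every component $V_j$ of $\{\det Dh=0\}$ has $\rho(V_j)\le1$, and $\bigcup_j\overline{V_j}=\{\det D\bar h=0\}$.

*Proof.* Let $J=\det Dh\in\mathcal O[x]$. Its part of degree $N(d-1)\ge1$ is $\det Dh_d$, with reduction $\det D\bar h_d\ne0$ by Lemma 2. So $J$ has degree $N(d-1)$, its top form has norm $1$, and $\|J\|=1$. Write $J=c\prod_jv_j^{e_j}$ with $v_j$ normalized equations of the $V_j$. Comparing norms of top forms gives $|c|=1$. Then $\prod\|v_j\|^{e_j}=1$ and $\|v_j\|\ge1$ give $\|v_j\|=1$, that is, $\rho(V_j)\le1$. Now reduce: $\det D\bar h=\bar c\prod\bar v_j^{e_j}$. $\square$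

*Proof of Theorem 2.* Since $F_d$ is nondegenerate over $L$, each $f^n(V)$ is an irreducible hypersurface by Lemma 2.

**Step 1: the case $R\le1$.** Then $f$ is good. Lemma 6 gives $\rho(V)\le1$, and Lemma 3, applied repeatedly, gives $\rho(f^n(V))\le1$.

**Step 2: for $R>1$, rescale.** Choose $c\in L$ with $|c|=R$. Then
$$\tilde f(y):=c^{-1}f(cy)=\lambda P(y),\qquad\lambda=c^{d-1},\qquad P=F_d+\sum_{i=1}^{d-1}c^{-i}F_{d-i}. \tag{5}$$
We have $\|c^{-i}F_{d-i}\|=R^{-i}\|F_{d-i}\|\le1$, with equality for some $i$. So $P$ is good, $\bar P\ne\bar P_d$, $P(0)=0$, and $|\lambda|=R^{d-1}>1$. For a component $V$ of $\{\det Df=0\}$, the set $\tilde V=c^{-1}V$ is a component of $\{\det DP=0\}$, and all components arise so. Since $\tilde f^n(\tilde V)=c^{-1}f^n(V)$,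
$$\rho(f^n(V))=R\,\rho(\tilde f^n(\tilde V)). \tag{6}$$

**Step 3: some critical value hypersurface of $P$ has size exactly one.** By Lemmas 6 and 3, $\rho(P(\tilde V))\le1$ for all $V$. Suppose $\rho(P(\tilde V))<1$ for all $V$. Then each $\overline{P(\tilde V)}=\bar P(\overline{\tilde V})$ is the zero set of a homogeneous polynomial. By Lemma 6 the union of these sets is $\bar P(\{\det D\bar P=0\})$, which is therefore the zero set of a nonzero homogeneous polynomial. Lemma 5 gives $\bar P=\bar P_d$, a contradiction. So there is $V_0$ with $\rho(P(\tilde V_0))=1$, that is, $\rho(\tilde f(\tilde V_0))=|\lambda|=R^{d-1}>1$.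

**Step 4: iterate.** By Lemma 4, once $\rho(\tilde f^n(\tilde V_0))=R^{d^n-1}>1$, the next size is $R^{d-1}\cdot R^{d(d^n-1)}=R^{d^{n+1}-1}$. So $\rho(\tilde f^n(\tilde V_0))=R^{d^n-1}$ for all $n\ge1$, and $\rho(f^n(V_0))=R^{d^n}$ by (6).

**Step 5: the upper bound for all $V$.** By Step 3, $\rho(\tilde f(\tilde V))\le|\lambda|=R^{d-1}$. If $\rho(\tilde f^n(\tilde V))\le R^{d^n-1}$, then by Lemma 4 the next size is at most $|\lambda|$ or equal to $|\lambda|\rho(\tilde f^n(\tilde V))^d$. In both cases it is at most $R^{d^{n+1}-1}$. By (6), $\rho(f^n(V))\le R^{d^n}$ for $n\ge1$.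

Steps 4 and 5 give the first bullet. The limit follows: it is $\log R$ if $R>1$ and $0$ if $R\le1$. $\square$

## 8. From PCF members to the generic member

**Lemma 7.** Let $U$ be an integral affine curve over $\mathbb C$ and let $f:U\times\mathbb A^N\to U\times\mathbb A^N$ be a family of maps (1) with every $f_t$, $t\in U(\mathbb C)$, PCF. Let $L=\overline{\mathbb C(U)}$. Then the forward images $f^i(V)$, $i\ge0$, of the components $V$ of $\{\det Df=0\}\subset\mathbb A^N_L$ form a finite set of hypersurfaces.

*Proof.* **Step 1: images are closed and specialize well.** Since every $F_{d,t}$ is nondegenerate, $f$ extends to a $U$-morphism of $U\times\mathbb P^N$. It is proper and quasi-finite, hence finite, and $U\times\mathbb A^N$ is its own full preimage. So $f$ is finite. Let $\mathcal C=\{\det D_xf=0\}$, a closed set. The sets $f^j(\mathcal C)$ are closed, and $f^j(\mathcal C)_t=f_t^j(\mathcal C_t)$.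

**Step 2: one relation for each $t$.** Fix $t$. The affine part of the critical locus of $f_t$ is $\mathcal C_t$. The images under $f_t^j$ of its components are irreducible hypersurfaces which, by PCF, lie in a finite union of irreducible hypersurfaces. So only finitely many occur, and there is $n\ge1$ such that all of them occur with $j<n$. In particular $f_t^n(\mathcal C_t)\subset\bigcup_{j<n}f_t^j(\mathcal C_t)$. Let $S_n$ be the set of $t\in U$ for which this holds.

**Step 3: one relation for almost all $t$.** $U\setminus S_n$ is the image in $U$ of the locally closed set $f^n(\mathcal C)\setminus\bigcup_{j<n}f^j(\mathcal C)$, so it is constructible by Chevalley's theorem. Since $U(\mathbb C)=\bigcup_nS_n(\mathbb C)$ is uncountable, some $S_n$ is infinite. A constructible subset of a curve is either a finite set of closed points or contains all but finitely many points. So $U\setminus S_n$ is a finite set of closed points and does not contain the generic point.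

**Step 4: the generic fiber.** Thus over $L$ the generic map satisfies $f^n(\mathcal C_L)\subset Z:=\bigcup_{j<n}f^j(\mathcal C_L)$. Hence $f(Z)\subset Z$. Each $f^i(V)$ is an irreducible hypersurface contained in $Z$, and $Z$ is a finite union of irreducible hypersurfaces. So $f^i(V)$ is one of these. $\square$

## 9. Proof of Theorem 1

Let $\sigma:X\to\mathcal R^N_d$ be as in Theorem 1. Let $g_0$ represent the constant value of $\pi\circ\sigma$, and let $G$ be a lift of $g_0$, a nondegenerate $N$-tuple of forms of degree $d$ over $\mathbb C$.

A device is used three times. If $Y\to X'$ is a morphism of finite type that is surjective on $\mathbb C$-points, with $X'$ an irreducible curve, then its image is constructible and contains all closed points, so it contains the generic point. The closure in $Y$ of a closed point of the generic fiber is an integral curve dominating $X'$; take an affine open part of it. We call the result a *dominating curve in $Y$*.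

**Step 1: lift to maps.** The projection $X\times_{\mathcal R^N_d}\mathcal P\to X$ is surjective on $\mathbb C$-points. A dominating curve $U$ in it gives a dominant $\tau:U\to X$ and a family $t\mapsto f_t\in\mathcal P$ over $U$ with $q(f_t)=\sigma(\tau(t))$.

**Step 2: make the leading part constant.** For each $t$, $[F_{d,t}]$ is conjugate to $[G]$, so $A^{-1}F_{d,t}(Ax)=\kappa G(x)$ for some $A\in GL_N(\mathbb C)$ and $\kappa\in\mathbb C^*$. Replacing $A$ by $sA$ multiplies $\kappa$ by $s^{d-1}$, so we may take $\kappa=1$. Hence the closed set
$$\{(t,A)\in U\times GL_N:\;A^{-1}F_{d,t}\circ A=G\}$$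
surjects onto $U$. Replace $U$ by a dominating curve in it and conjugate $f_t$ by the matrix $A$. Now $F_{d,t}=G$ for all $t$, and $q(f_t)$ is unchanged.

**Step 3: move a fixed point to the origin.** The map $x\mapsto f_t(x)-x$ has nondegenerate top part $G$, since $d\ge2$. By Lemma 2 it is surjective, so $f_t$ has a fixed point in $\mathbb A^N$. Thus $\{(t,x):f_t(x)=x\}\to U$ is surjective. Replace $U$ by a dominating curve in it and conjugate by the translation that moves the fixed point to $0$. This does not change $F_d$. So now
$$f_t=G+F_{d-1,t}+\dots+F_{1,t},\qquad q(f_t)=\sigma(\tau(t)),$$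
with coefficients in $\mathbb C[U]$, and all $f_t$ are PCF, since PCF is invariant under conjugation.

**Step 4: no poles at any place.** Let $v$ be any point of the smooth projective model of $U$, and extend its absolute value to $L=\overline{\mathbb C(U)}$. The residue field is $\mathbb C$. The leading part $G$ has coefficients in $\mathbb C\subset\mathcal O$, and $\bar G=G$ is nondegenerate, so Theorem 2 applies to the generic map $f$. If its $R=R_v$ were $>1$, then $\max_V\rho(f^n(V))=R_v^{d^n}$ would be unbounded in $n$. But by Lemma 7 only finitely many hypersurfaces occur among the $f^n(V)$. So $R_v\le1$, that is, all coefficients of the $F_i$ are regular at $v$.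

**Step 5: conclude.** The coefficients are rational functions without poles on a smooth projective curve, hence constants. So $f_t$ does not depend on $t$, and $\sigma\circ\tau$ is constant. Since $\tau$ is dominant and points are closed, $\sigma$ is constant. $\blacksquare$

## 10. Good reduction, critical height, and PCF subvarieties

The local theorem gives more than Theorem 1.

**Corollary 1 (good reduction).** Let $L$ be as in the local setting, and let $f$ be a regular polynomial endomorphism over $L$ such that the forward images of its critical components form a finite set (for example, $f$ PCF). If $f|_H$ is conjugate over $L$ to a map with good reduction, then $f$ is conjugate, by an affine map over $L$, to a map $F_d+\dots+F_1$ with coefficients in $\mathcal O$ and $\bar F_d$ nondegenerate; that is, $f$ has good reduction.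

*Proof.* A map with good reduction has a lift $G$ over $\mathcal O$ with $\bar G$ nondegenerate. As $L$ is algebraically closed, the scaling argument of Step 2 of Section 9 gives $A\in GL_N(L)$ that conjugates the leading part to $G$. As in Step 3, a fixed point exists over $L$; move it to $0$. By finiteness the sizes $\rho(f^n(V))$ are bounded, so Theorem 2 forces $R\le1$. $\square$

Two consequences. First, consider an algebraic PCF family over a punctured curve whose restriction to $H$ extends over the puncture after finite base change and conjugation. By Lemma 7 the corollary applies at the puncture, and the conjugating map is defined over a finite extension of the function field. So the family itself extends in the same sense, and the constancy hypothesis can be localized. Second, over number fields, at every prime of residue characteristic greater than $d^N$, a PCF map $f$ has potentially good reduction whenever $f|_H$ does: apply the corollary over $L=\overline{\mathbb Q}$ with an absolute value extending that of the prime.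

**Corollary 2 (critical height).** Let $K$ be the function field of a curve over an algebraically closed field $k_0$ of characteristic $0$, and let $f=G+F_{d-1}+\dots+F_1$ over $K$ with $G$ nondegenerate over $k_0$. For every place $v$ of $K$, extended to $\overline K$,
$$\lim_{n\to\infty}d^{-n}\log^+\max_V\rho_v(f^n(V))=\log^+\max_{1\le i\le d-1}\|F_{d-i}\|_v^{1/i}. \tag{7}$$
So the total critical escape rate, the sum over $v$ of the left side, equals the weighted height $\sum_v\log^+\max_i\|F_{d-i}\|_v^{1/i}$. It vanishes if and only if all coefficients are constant.

*Proof.* The residue field at $v$ is $k_0$ and $\bar G=G$, so (7) is Theorem 2. The sum of the right sides vanishes exactly when no coefficient has a pole at any place, that is, when all coefficients lie in $k_0$. $\square$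

Every $f$ whose restriction to $H$ is isotrivial (conjugate over $\overline K$ to a map over $k_0$) takes the form in Corollary 2 after a finite extension and conjugation, by Steps 2 and 3 of Section 9 carried out over $\overline K$. In the proof of Theorem 1, PCF was used only to get $R_v\le1$ in Step 4. So the conclusion of Theorem 1 holds if "PCF" is weakened to: at every place, the critical escape rate, the left side of (7), of the normalized generic fiber is zero.

**Corollary 3 (PCF subvarieties).** If $Y\subset\mathcal R^N_d$ is a subvariety contained in the PCF locus, then $\pi|_Y$ has finite fibers, so $\dim Y=\dim\pi(Y)$. Moreover $\mathcal R^N_d$ contains positive-dimensional algebraic PCF families if and only if $\mathcal M^{N-1}_d$ does.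

*Proof.* A positive-dimensional fiber of $\pi|_Y$ would contain an irreducible affine curve, whose inclusion contradicts Theorem 1. If $Y$ has positive dimension, so does $\pi(Y)$, and it consists of PCF maps.

Conversely, let $F$ lift a PCF map $g$ on $\mathbb P^{N-1}$. We check that $[X_0^d:F]$ is PCF. The Jacobian determinant of the lift $(X_0^d,F)$ is $dX_0^{d-1}\det DF$. By Euler, $DF(x)\cdot x=d\,F(x)\ne0$ for $x\ne0$, so $DF(x)$ maps the line of $x$ isomorphically onto the line of $F(x)$. Hence $\det DF(x)=0$ exactly when the induced map on the quotients is singular, that is, when $g$ is ramified at $[x]$. So the critical locus is $H$ together with the cone over $\mathrm{Crit}(g)$. The hyperplane $H$ maps to itself, and the cone over a hypersurface $V$ maps to the cone over $g(V)$. So the critical orbit is supported on $H$ and the cones over the finitely many hypersurfaces that support the orbit of $\mathrm{Crit}(g)$. Given a PCF curve in $\mathcal M^{N-1}_d$, lift it to a family of maps over a dominating curve, as in Step 1 of Section 9, and take cones. The resulting family in $\mathcal R^N_d$ is not constant, because its image under $\pi$ is not.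 $\square$

**Corollary 4 (the case $N=2$).** A positive-dimensional irreducible PCF subvariety $Y\subset\mathcal R^2_d$ has dimension $1$, and its image $\pi(Y)$ is dense in a component of the flexible Lattès locus. Such $Y$ exist if and only if $d$ is a perfect square.

*Proof.* Here we quote one theorem. Thurston's rigidity theorem (Douady–Hubbard, *Acta Math.* 171 (1993); see also McMullen, *Ann. of Math.* 125 (1987), Theorem 2.2) implies that a positive-dimensional algebraic PCF family in $\mathcal M^1_d$ lies in the flexible Lattès locus, which is one-dimensional and is nonempty exactly when $d$ is a perfect square. By Corollary 3, $\pi(Y)$ is irreducible of the same positive dimension as $Y$ and consists of PCF maps. So it lies in the flexible Lattès locus, has dimension $1$, and is dense in a component. The existence statement is the last sentence of Corollary 3 with $N=2$. $\square$
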